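
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Knot exteriors with both weakly reducible and strongly irreducible Heegaard splittings of minimal genus}


\begin{abstract}
We answer affirmatively a question posed by Moriah: there are knots in $S^3$ whose exteriors have a minimal genus Heegaard splitting that is weakly reducible and another one that is strongly irreducible. Examples are the untwisted Whitehead doubles of the figure-eight knot and, more generally, untwisted satellites of the figure-eight knot whose pattern comes from a hyperbolic two-bridge link. Infinitely many knots arise in this way. They have tunnel number $2$, and this is the smallest tunnel number for which the phenomenon is possible. The strongly irreducible splitting is obtained by cutting the companion exterior along two fibers and the pattern exterior along a twice-punctured torus with meridional boundary, and then matching the pieces across the companion torus.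
\end{abstract}

\section{The question and the answer}

\subsection{Splittings of knot exteriors}

Let $K\subset S^3$ be a knot and $E(K)=S^3-\operatorname{int}N(K)$ its exterior. A \emph{Heegaard splitting} $(V,W)$ of $E(K)$ is a decomposition $E(K)=V\cup_\Sigma W$ in which $W$ is a handlebody, $V$ is a compression body with $\partial_-V=\partial E(K)$, and $\Sigma=\partial_+V=\partial W$. Here a compression body with $\partial_-V$ a torus is a copy of $T^2\times[0,1]$ with finitely many $1$-handles attached to $T^2\times 1$; then $\partial_-V=T^2\times 0$, and $\partial_+V$ is the rest of the boundary. A handlebody counts as a compression body with $\partial_-=\emptyset$. The \emph{genus} of the splitting is the genus of $\Sigma$. The smallest genus that occurs is $t(K)+1$, where $t(K)$ is the \emph{tunnel number} of $K$; a splitting of that genus is a \emph{minimal genus} splitting.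

A properly embedded disk in $V$ or $W$ with boundary in $\Sigma$ is \emph{essential} if its boundary bounds no disk in $\Sigma$. The splitting is \emph{weakly reducible} if there are essential disks $D\subset V$ and $E\subset W$ with $\partial D\cap\partial E=\emptyset$. It is \emph{strongly irreducible} if both $V$ and $W$ contain essential disks and the boundary of every essential disk in $V$ meets the boundary of every essential disk in $W$. In a weakly reducible splitting one can compress $\Sigma$ on both sides at once. In a strongly irreducible one every compression on one side blocks every compression on the other. The two properties exclude each other, so the following question, posed in \cite{Moriah}, asks whether one exterior can carry two quite different most economical splittings.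

\begin{quote}
\emph{Is there a knot $K\subset S^3$ such that $E(K)$ has a minimal genus Heegaard splitting that is weakly reducible and also a minimal genus Heegaard splitting that is strongly irreducible?}
\end{quote}

The first cases suggest the answer ``no''. In genus $1$ the compression body is $T^2\times I$, which contains no essential disk, so neither property holds. In genus $2$ a splitting of the exterior of a nontrivial knot is always strongly irreducible (Lemma \ref{lem:genus2}). We show that both kinds coexist in the next genus.

\subsection{The knots and the theorems}

A link is \emph{hyperbolic} if the interior of its exterior carries a complete hyperbolic metric of finite volume. Let $\hat K\cup U\subset S^3$ be a hyperbolic two-bridge link with two components, with exterior $X$. Both components are unknotted (Section \ref{sec:knots}), so $E(U)$ is a solid torus that contains $\hat K$. Let $J$ be a nontrivial fibered knot with meridian $\mu_J$ and longitude $\lambda_J$. Identify $E(U)$ with $N(J)$ by an orientation-preserving homeomorphism that takes the meridian $m_U$ of $U$ to $\lambda_J$ and the longitude of $U$, which is the meridian of the solid torus $E(U)$, to $\mu_J$. Let $K$ be the image of $\hat K$. We call $K$ the \emph{untwisted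 satellite of $J$ with pattern $\hat K\cup U$}. Then
\begin{equation}\label{eq:decomp}
E(K)=X\cup_{T}E(J),\qquad T=\partial N(U)=\partial E(J),\qquad m_U=\lambda_J .
\end{equation}
If $\hat K\cup U$ is the Whitehead link or its mirror image, $K$ is an untwisted Whitehead double of $J$, with one clasp or the other.

\begin{theorem}\label{thm:main}
Let $J$ be the figure-eight knot and let $K$ be the untwisted satellite of $J$ with pattern a hyperbolic two-bridge link $\hat K\cup U$. Then $E(K)$ has minimal Heegaard genus $3$ (so $t(K)=2$), and it has both a weakly reducible and a strongly irreducible Heegaard splitting of genus $3$. Infinitely many knots arise in this way.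
\end{theorem}

\begin{theorem}\label{thm:general}
\begin{enumerate}
\item[\textup{(1)}] For every fibered knot $J$ of genus $g\ge1$ and every hyperbolic two-bridge link $\hat K\cup U$, the exterior of the untwisted satellite $K$ has a strongly irreducible Heegaard splitting of genus $2g+1$.
\item[\textup{(2)}] If $t(K)\le1$ for a knot $K\subset S^3$, then $E(K)$ does not have both a weakly reducible and a strongly irreducible minimal genus splitting. So $2$ is the smallest tunnel number for which both kinds can occur.
\end{enumerate}
\end{theorem}

Nothing is claimed here about the existence of such knots for each prescribed tunnel number $\ge3$, nor about which closed essential surfaces the exteriors of such knots must contain.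

\subsection{The idea}

The torus $T$ in \eqref{eq:decomp} is essential, and the two splittings use it in opposite ways.

The weakly reducible splitting keeps $T$ visible. It is assembled from a tunnel of $\hat K\cup U$ in $X$ and a tunnel of $J$ in $E(J)$. The two tunnels give $1$-handles on opposite sides of $T$, belonging to different sides of the splitting, and their cocore disks are disjoint.

The strongly irreducible splitting crosses $T$. Cut $E(J)$ along two fibers into two products $F\times I$. Cut $X$ along a twice-punctured torus $P$ whose boundary consists of two meridians of $U$. Since $m_U=\lambda_J$, the two fibers and $P$ have the same boundary slope on $T$, and they fit together to a closed surface $\Sigma=P\cup F_0\cup F_1$ with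
\[
\chi(\Sigma)=-2+2(1-2g)=-4g .
\]
A pair of disjoint essential disks on its two sides would leave traces in $P$, and these traces would produce an essential disk, sphere or annulus in $X$. Hyperbolicity of $X$ forbids that.

Minimality is an Euler characteristic count. A splitting surface of genus $2$ must cross $T$ essentially, and it meets each of $X$ and $E(J)$ in a surface of even Euler characteristic $\le0$. The sum is $-2$, so on one side there are only annuli. When both sides are hyperbolic these can be pushed across $T$, and $T$ would end up disjoint from the splitting surface, which is impossible. The surface $\Sigma$ with $g=1$ realizes the next possibility, $-4=(-2)+(-2)$.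

\section{Standard facts and the companion torus}\label{sec:knots}

We work in the smooth or PL category. All surfaces are orientable; a curve is a simple closed curve. A curve in a closed surface is \emph{essential} if it bounds no disk in it. A surface in a $3$-manifold, properly embedded or contained in the boundary, is called \emph{incompressible} if it is $\pi_1$-injective. The $3$-manifolds in which we consider annuli have torsion-free fundamental groups, so there an annulus is incompressible exactly when its core is not null-homotopic. We use the following facts.

\begin{itemize}
\item A null-homotopic curve in a surface bounds a disk in it. A curve in $\partial Z$ that is null-homotopic in a $3$-manifold $Z$ bounds an embedded disk in $Z$ (Dehn's lemma).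
\item Every sphere in $S^3$ bounds a ball on each side. Hence $E(K)$ is irreducible: every sphere in it bounds a ball in it. The torus $\partial E(K)$ is compressible only if $K$ is trivial.
\item A compression body $V$ is irreducible, $\pi_1(\partial_+V)\to\pi_1(V)$ is onto, and cutting $V$ along an essential disk gives compression bodies.
\item In a pair of pants, an arc that is not $\partial$-parallel is determined up to isotopy (endpoints may slide in the boundary) by the boundary components that contain its endpoints. A curve that bounds no disk is parallel to a boundary component.
\item A hyperbolic manifold $Z$ with nonempty boundary consisting of tori is irreducible, \emph{$\partial$-irreducible} ($\partial Z$ is incompressible), \emph{atoroidal} (incompressible tori are $\partial$-parallel) and \emph{anannular} (incompressible annuli are $\partial$-parallel), and it is not $T^2\times I$.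
\end{itemize}

A \emph{two-bridge} presentation of a link $L$ is a decomposition $S^3=B_1\cup B_2$ into balls such that each pair $(B_i,L\cap B_i)$ is homeomorphic to $(D^2\times I,\{p,q\}\times I)$. Each of the two strands in $B_i$ has a \emph{bridge disk}, a disk cobounded by the strand and an arc in $\partial B_i$, which can be chosen disjoint from the other strand. If $L$ has two components, each of them has exactly one strand in each ball; so each component is the union of two arcs parallel into the sphere $\partial B_1$, and it is an unknot.

We write $S(\alpha,\beta)$ for the two-bridge knots and links as usual; there are two components exactly when $\alpha$ is even. By Menasco \cite{Menasco}, a prime, non-split alternating link that is not a torus link is hyperbolic. So every two-bridge link $S(\alpha,\beta)$ with $\alpha\ge4$ even and $\beta\not\equiv\pm1\pmod\alpha$ can serve as $\hat K\cup U$. The Whitehead link is $S(8,3)$. The figure-eight knot is two-bridge and fibered of genus $1$, and its exterior is hyperbolic (Riley, Thurston).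

\begin{lemma}\label{lem:torus}
In \eqref{eq:decomp} the torus $T$ is essential in $E(K)$, that is, incompressible and not $\partial$-parallel. In particular $K$ is nontrivial.
\end{lemma}

\begin{proof}
$X$ is $\partial$-irreducible because it is hyperbolic, and $\partial E(J)$ is incompressible because $J$ is nontrivial. So $\pi_1(T)$ injects into both factors of $\pi_1(E(K))=\pi_1(X)*_{\pi_1(T)}\pi_1(E(J))$, and $T$ is incompressible. The side of $T$ that contains $\partial E(K)$ is $X\not\cong T^2\times I$, so $T$ is not $\partial$-parallel. The exterior of the trivial knot has group $\mathbb Z$ and contains no incompressible torus.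
\end{proof}

\section{A weakly reducible splitting of genus three}

\begin{proposition}\label{prop:weak}
If $J$ is the figure-eight knot or a trefoil, then $E(K)$ has a weakly reducible Heegaard splitting of genus $3$.
\end{proposition}

\begin{proof}
Of $J$ we use only that it is a two-bridge knot.

\emph{Tunnels.} Let $L$ be a two-bridge knot or link, presented as in Section \ref{sec:knots}, and let $\tau\subset B_1$ be the straight arc joining the two strands in $(B_1,L\cap B_1)\cong(D^2\times I,\{p,q\}\times I)$. The ball $B_1$ is a regular neighborhood of the $\mathsf H$-shaped tree $(L\cap B_1)\cup\tau$. So a regular neighborhood of $L\cup\tau$ is, up to isotopy, $B_1\cup N(L\cap B_2)$, and its exterior is $B_2-\operatorname{int}N(L\cap B_2)$, a handlebody of genus $2$.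

Apply this to $\hat K\cup U$. Each component has one strand in $B_1$, so $\tau$ joins $\hat K$ to $U$, and
\[
X=\text{collar}(\partial E(K))\cup\text{collar}(T)\cup h_X\cup H_X,
\]
where $h_X$ is a $1$-handle that joins the two collars and $H_X$ is a genus $2$ handlebody. Apply it also to $J$: we get $E(J)=\text{collar}(T)\cup h_J\cup W_J$, where $h_J$ is a $1$-handle with both feet on the collar and $W_J$ is a genus $2$ handlebody.

\emph{Amalgamation.} Collapse both collars of $T$ to $T$, keeping the foot of $h_X$ on $T$ disjoint from the two feet of $h_J$. Now $h_X$ runs on the $X$-side of $T$ from the collar of $\partial E(K)$ to $T$, where its foot lies on $\partial W_J$. The handle $h_J$ runs on the $E(J)$-side, and both its feet lie on $\partial H_X$. Put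
\[
V^*=\text{collar}(\partial E(K))\cup h_X\cup W_J,\qquad W^*=H_X\cup h_J .
\]
Then $V^*$ consists of $T^2\times I$ and a genus $2$ handlebody joined by a $1$-handle, so it is a compression body with $\partial_-V^*=\partial E(K)$ and $\partial_+V^*$ of genus $3$. Also $W^*$ is a genus $2$ handlebody with one $1$-handle attached, a handlebody of genus $3$. The surface $\Sigma^*=V^*\cap W^*$ is the union of the once-punctured torus $\text{collar}(\partial E(K))\cap H_X$, the annulus $h_X\cap H_X$, the surface $W_J\cap H_X$, which is $T$ minus three disks, and the annulus $W_J\cap h_J$. So $\chi(\Sigma^*)=-1-3=-4$, as it should be.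

The cocore of $h_X$ is a disk in $V^*$ whose boundary cuts $\Sigma^*$ into surfaces of genus $1$ and $2$. The cocore of $h_J$ is a disk in $W^*$ whose boundary is the core of the annulus $W_J\cap h_J$. It is nonseparating in $\Sigma^*$, because $T$ minus three disks is connected and joins the two ends of this annulus. Both disks are essential, and their boundaries are disjoint.
\end{proof}

\section{A splitting that crosses the companion torus}\label{sec:second}

From now until the end of Section \ref{sec:si}, $J$ is a fibered knot of genus $g\ge1$ with fiber $F$.

\subsection{Cutting the pattern exterior}

Fix a two-bridge presentation $S^3=B_1\cup B_2$ of $\hat K\cup U$, and let $k_i=\hat K\cap B_i$ and $u_i=U\cap B_i$. A neighborhood of the strand $k_2$ is moved from $B_2$ to $B_1$: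
\[
S_1=B_1\cup N(k_2),\qquad S_2=B_2-\operatorname{int}N(k_2),\qquad \Theta=\partial S_1=\partial S_2 .
\]
Since $k_1$ and $k_2$ are unknotted arcs, $S_1$ and $S_2$ are solid tori and $\hat K$ is a core of $S_1$. Choose the neighborhood $N(\hat K)$ thin, inside $\operatorname{int}S_1$. Then $Y=S_1-\operatorname{int}N(\hat K)$ is homeomorphic to $T^2\times I$, and \emph{$\Theta$ is incompressible in $Y$}. This is the reason for moving $N(k_2)$.

The strand $u_1$ has a bridge disk $\Delta_1$ in $B_1$ disjoint from $k_1$ and from $N(k_2)$, hence also from $N(\hat K)$ if this is thin enough. The strand $u_2$ has a bridge disk in $B_2$ disjoint from $N(k_2)$, hence a bridge disk in $S_2$. Let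
\[
C=Y-\operatorname{int}N(u_1),\qquad H=S_2-\operatorname{int}N(u_2),\qquad P=\Theta-\operatorname{int}N(U),
\]
where $N(u_i)=N(U)\cap S_i$. Thus $P$ is a twice-punctured torus. Its boundary curves $c_0,c_1$ are meridians of $U$, and they cut $T=\partial N(U)$ into an annulus $A\subset\partial C$ around $u_1$ and an annulus $A'\subset\partial H$ around $u_2$. So
\[
X=C\cup_PH,\qquad T=A\cup A'.
\]

Let $\Delta=\Delta_1\cap C$. It is a disk whose boundary consists of a spanning arc of $A$ and an arc $b=\Delta\cap P$ that joins $c_0$ to $c_1$. We call $b$ the \emph{shadow} of $u_1$. Let $N$ be a regular neighborhood of $A\cup\Delta$ in $C$. It is a collar of $A$ with a thickened disk attached along a thickened arc, so $N\cong A\times I$ with $A=A\times0$. Its frontier is a disk $D_0$, made of two copies of $\Delta$ and a parallel copy of $A$ cut along a spanning arc. The ball $N\cup N(u_1)$ is a neighborhood of the bridge disk $\Delta_1$, so the closure $C_0$ of $C-N$ is homeomorphic to $Y$. Hence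
\begin{equation}\label{eq:C}
C=C_0\cup_{D_0}N,\qquad C_0\cong T^2\times I,\qquad \pi_1(C)=\mathbb Z^2*\mathbb Z,
\end{equation}
where the core of $A$ generates the factor $\mathbb Z$. In the same way, with the bridge disk of $u_2$,
\begin{equation}\label{eq:H}
H=H_0\cup_{\rm disk}N',\qquad H_0\cong S_2,\qquad N'\cong A'\times I,\qquad \pi_1(H)=\mathbb Z*\mathbb Z,
\end{equation}
where the core of $A'$ generates the second factor. In particular, \emph{$c_0$ and $c_1$ are nontrivial in $\pi_1(C)$ and in $\pi_1(H)$, and the annuli $A$, $A'$ are incompressible in $C$, $H$.}

\subsection{Gluing in two fibers}

Two disjoint fibers $F_0,F_1$ cut $E(J)$ into $M\cong F\times I$ and $M'\cong F\times I$, each meeting $\partial E(J)$ in its annulus $\partial F\times I$. The boundary of a fiber has slope $\lambda_J=m_U$. So we can isotope the gluing in \eqref{eq:decomp} such that $\partial F_i=c_i$, $A=M\cap T$ and $A'=M'\cap T$. Put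
\[
V=C\cup_AM,\qquad W=H\cup_{A'}M',\qquad \Sigma=P\cup F_0\cup F_1 .
\]
Figure \ref{fig:schematic} shows the arrangement.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0) circle (1.5);
\draw[dotted] (0,0) circle (0.4);
\draw[very thick] (-3.4,0)--(-0.4,0);
\draw[very thick] (0.4,0)--(3.4,0);
\fill (-1.5,0) circle (2pt);
\fill (1.5,0) circle (2pt);
\node at (-1.75,0.25) {$c_0$};
\node at (1.75,0.25) {$c_1$};
\node at (-2.9,0.25) {$P$};
\node at (2.9,0.25) {$P$};
\node at (-0.95,0.22) {$F_0$};
\node at (0.95,0.22) {$F_1$};
\node at (0,1.73) {$A$};
\node at (0,-1.75) {$A'$};
\node at (0,0.9) {$M$};
\node at (0,-0.9) {$M'$};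
\node at (-2.6,1.2) {$C$};
\node at (-2.6,-1.2) {$H$};
\end{tikzpicture}
\caption{Schematic picture of the splitting surface $\Sigma=P\cup F_0\cup F_1$ (thick). The circle is the torus $T$, each of its points standing for a curve of slope $m_U=\lambda_J$. Outside the circle is $X=C\cup_PH$, inside is $E(J)=M\cup M'$; radial segments stand for fibers of $E(J)$, and the dotted circle is not a boundary. The upper half is $V=C\cup_AM$, the lower half is $W=H\cup_{A'}M'$.}
\label{fig:schematic}
\end{figure}

\begin{proposition}\label{prop:second}
$(V,W)$ is a Heegaard splitting of $E(K)$ of genus $2g+1$. Both $V$ and $W$ contain essential disks. The annuli $A$ and $A'$ are incompressible in $M$ and $M'$.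
\end{proposition}

\begin{proof}
By \eqref{eq:C}, $V=C_0\cup_{D_0}(N\cup_AM)$. Since $N$ is a collar of $A$, the piece $N\cup_AM$ is homeomorphic to $F\times I$, a handlebody of genus $2g$. So $V$ is a boundary connected sum of $T^2\times I$ and this handlebody, taken along the boundary component of $C_0$ other than $\partial E(K)$. It is a compression body with $\partial_-V=\partial E(K)$, and $D_0$ is an essential disk, since $\partial D_0$ cuts $\Sigma$ into surfaces of genus $1$ and $2g$. In the same way \eqref{eq:H} shows that $W$ is a boundary connected sum of the solid torus $H_0$ and $F\times I$, hence a handlebody, and the gluing disk is essential. As $\chi(\Sigma)=-4g$, the genus is $2g+1$. The last statement holds because $\partial F$ is nontrivial in the free group $\pi_1(F)$; here $g\ge1$ is used.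
\end{proof}

\section{The splitting is strongly irreducible}\label{sec:si}

\subsection{The simplest instance, and what hyperbolicity forbids}

The most evident disks in $V$ are the following. Take an essential proper arc $a\subset F$. The disk $a\times I\subset M$ meets $A$ in two spanning arcs; cap it off with two parallel copies of $\Delta$ in $C$. The boundary of the resulting disk in $V$ meets $P$ in two parallel copies of the shadow $b$. Similarly, an arc $a'\subset F$ and two copies of a bridge disk of $u_2$, with shadow $b'\subset P$, give a disk in $W$. If the two disks have disjoint boundaries, then $b\cap b'=\emptyset$.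

But then both strands of $U$ can be moved, across bridge disks with disjoint shadows, onto the torus $\Theta$. So $U$ becomes a curve on $\Theta$, and since $\Theta$ is parallel to $\partial N(\hat K)$ in $Y$, this curve cobounds an annulus with a curve on $\partial N(\hat K)$. A hyperbolic link exterior contains no such annulus. (The exteriors of the two-bridge torus links $S(\alpha,\pm1)$ do: their two components are parallel curves on a torus, and the annulus between them joins the two boundary tori.)

This is part (ii) of the next lemma. Part (i) is the analog for disks in $H$ that are not bridge disks. The proof of strong irreducibility will consist in reducing an arbitrary pair of disjoint disks to (i) or (ii).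

A curve in $P$ is called \emph{essential} if it bounds no disk in $P$ and is not parallel to $c_0$ or $c_1$. A proper arc in $P$, in $F_i$ or in a subsurface of $P$ is \emph{essential} if it is not $\partial$-parallel there. Isotopies of arcs may slide endpoints in the boundary.

\begin{lemma}\label{lem:obstruct}
\begin{enumerate}
\item[\textup{(i)}] If an essential curve $e\subset P$, transverse to $b$, bounds a disk in $H$, then $|e\cap b|\ge2$.
\item[\textup{(ii)}] If a disk in $H$ is bounded by the union of a spanning arc of $A'$ and an arc $b'\subset P$, then $b'\cap b\ne\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}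
(ii) Suppose $b'\cap b=\emptyset$. The given disk, together with radii of $N(u_2)$, is a bridge disk for $u_2$ in $S_2$. Let $\hat b,\hat b'\subset\Theta$ be the arcs that extend $b,b'$ radially to the centers of the two disks $\Theta\cap N(U)$. Pushing $u_1$ across $\Delta_1$ and $u_2$ across the given bridge disk, we isotope $U$ in $S^3-\hat K$ to the curve $U''=\hat b\cup\hat b'\subset\Theta$. The exterior of $\hat K\cup U''$ is homeomorphic to $X$. If $U''$ bounds a disk in $\Theta$, this disk shows that $X$ is not $\partial$-irreducible, a contradiction. Otherwise $U''$ is essential in $\Theta$, and the vertical annulus $U''\times I$ in $Y\cong\Theta\times I$ gives an annulus in the exterior of $\hat K\cup U''$ that joins $\partial N(U'')$ to $\partial N(\hat K)$ and has essential boundary curves. It is incompressible because the boundary tori are. It is not $\partial$-parallel because it joins different tori. This contradicts anannularity.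

(i) Let $e$ bound the disk $E_0\subset H$, and suppose $|e\cap b|\le1$. Isotope $u_1$ in the complement of $\hat K$ across $\Delta_1$ to $\hat b\subset\Theta$, where $\hat b$ is as above, and push $\hat b$ slightly into $S_2$. So $U$ is isotopic in $S^3-\hat K$ to a curve $U'\subset\operatorname{int}S_2$. Since $E_0$ is disjoint from $u_2$, the curve $U'$ meets $E_0$ only near $e\cap b$, transversely in $|e\cap b|$ points. Again the exterior of $\hat K\cup U'$ is homeomorphic to $X$.

\emph{Suppose $e$ is essential in $\Theta$.} Extend $E_0$ by the annulus $e\times I\subset Y\cong\Theta\times I$ to a disk with boundary an essential curve of $\partial N(\hat K)$. If $|e\cap b|=0$, this disk compresses $\partial N(\hat K)$ in the exterior of $\hat K\cup U'$, contradicting $\partial$-irreducibility. If $|e\cap b|=1$, it meets that exterior in an annulus joining a meridian of $U'$ to an essential curve on $\partial N(\hat K)$. As in (ii), it is incompressible and not $\partial$-parallel, a contradiction.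

\emph{Suppose $e$ bounds a disk $G\subset\Theta$.} As $e$ is essential in $P$, the disk $G$ contains both disks of $\Theta\cap N(U)$. So both ends of $b$ are in $G$, and $|e\cap b|$ is even. Hence it is $0$, and $b\subset G$. The sphere $E_0\cup G$ bounds a ball in the solid torus $S_2$. The arc $u_2$ is disjoint from $E_0$ and has its ends in $G$, so it lies in this ball, and $U'$ does too. So $U'$ lies in a ball disjoint from $\hat K$. The boundary of a slightly larger ball separates $U'$ from $\hat K$, and $X$ is reducible, a contradiction.
\end{proof}

\subsection{Disks in $C$}

To use Lemma \ref{lem:obstruct}, we must know that disks in $V$ detect the particular arc $b$. For this we show that, seen from $P$, the piece $C$ contains essentially only one disk.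

Let $Q=N(c_0\cup b\cup c_1)\subset P$, a pair of pants, and let $d$ be the component of $\partial Q$ different from $c_0,c_1$. Then $d=\partial D_0$, and $R=\overline{P-Q}$ is a once-holed torus with boundary $d$. For $i=0,1$ let $b_i\subset Q$ be the essential arc of $Q$ with both ends on $c_i$, chosen disjoint from $b$; see Figure \ref{fig:P}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0]
\draw[thick] (0,0) ellipse (3 and 1.5);
\draw[thick] (-1.2,0) circle (0.35);
\draw[thick] (1.2,0) circle (0.35);
\draw[very thick] (-0.85,0)--(0.85,0);
\draw[dashed] (-1.0,0.29) .. controls (0,1.2) and (2.1,1.2) .. (2.1,0) .. controls (2.1,-1.2) and (0,-1.2) .. (-1.0,-0.29);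
\node at (-1.2,0) {$c_0$};
\node at (1.2,0) {$c_1$};
\node at (0,0.2) {$b$};
\node at (-0.35,-1.0) {$b_0$};
\node at (-2.2,0) {$Q$};
\node at (-3.25,0) {$d$};
\node at (3.9,0) {$R$};
\end{tikzpicture}
\caption{The twice-punctured torus $P$ is the union of the pair of pants $Q$, bounded by $c_0$, $c_1$ and $d$, and a once-holed torus $R$ glued along the outer curve $d$ (not drawn). The arc $b$ joins $c_0$ to $c_1$. The dashed arc $b_0$ has both ends on $c_0$ and separates $c_1$ from $d$ in $Q$; the arc $b_1$ is obtained by exchanging the roles of $c_0$ and $c_1$.}
\label{fig:P}
\end{figure}

An isotopy of $P$ can be followed on the annuli $A$ and $A'$ and then extended over collars in $C$ and $H$. So isotopies of $P$ extend to isotopies of $C$ preserving $A$ and to isotopies of $H$ preserving $A'$. We use this freely below.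

\begin{lemma}\label{lem:diskC}
\begin{enumerate}
\item[\textup{(a)}] If an essential curve in $P$ bounds a disk in $C$, it is isotopic in $P$ to $d$.
\item[\textup{(b)}] If a disk $\Delta^*\subset C$ has boundary $\alpha\cup\beta$, where $\alpha$ is a spanning arc of $A$ and $\beta\subset P$, then $\beta$ is isotopic in $P$ to $b$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Among the disks in $C$ that are transverse to $\Delta$ and whose boundary is isotopic in $P$ to the given curve choose $D^*$ with $|\partial D^*\cap b|$ minimal. Since $\Theta$ is incompressible in $Y\supset C$, the curve $\partial D^*$ bounds a disk $G\subset\Theta$. As $\partial D^*$ is essential in $P$, the disk $G$ contains both disks of $\Theta\cap N(U)$. So $\Theta-\operatorname{int}G$ is a once-holed torus contained in $P$.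

Suppose $\partial D^*\cap b\neq\emptyset$. Remove the circles of $D^*\cap\Delta$ by replacing subdisks of $D^*$ by parallel copies of subdisks of $\Delta$, innermost circles of $\Delta$ first; $\partial D^*$ does not change. The arcs of $D^*\cap\Delta$ have their endpoints in $b$, since $\partial D^*\subset P$ and $\partial\Delta\cap P=b$. So each arc cuts off from $\Delta$ a disk disjoint from $A$. Let $\Delta'$ be an innermost one of these disks. It meets $\partial\Delta$ in an arc $e\subset b$, and its interior is disjoint from $D^*$. In particular $e$ meets $\partial D^*$ exactly in its endpoints. Cutting $D^*$ along the arc $\Delta'\cap D^*$ and adding two copies of $\Delta'$, we get two disks $D_1^*,D_2^*\subset C$ with boundary in $P$; each boundary is a push-off of $e$ together with one of the two arcs of $\partial D^*$ cut at $\partial e$.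

\emph{Case $e\subset G$.} Then $e$ cuts $G$ into two disks $G_1,G_2$, whose boundaries are parallel in $P$ to $\partial D_1^*,\partial D_2^*$. If each of them contains one disk of $\Theta\cap N(U)$, then $\partial D_1^*$ is parallel in $P$ to some $c_i$, which is impossible because $c_i$ is nontrivial in $\pi_1(C)$. Otherwise one of them, say $G_1$, contains neither, so $G_1\subset P$. Push $\partial D^*$ across $G_1$ and slightly beyond $e$. This replaces an arc of $\partial D^*$ whose endpoints are on $b$ by an arc parallel to $e$ and disjoint from $b$. So $|\partial D^*\cap b|$ drops by at least two, a contradiction.

\emph{Case $e\subset\Theta-\operatorname{int}G$.} If $e$ is essential in this once-holed torus, it is nonseparating there, so $\partial D_1^*$ is essential in $\Theta$. This contradicts the incompressibility of $\Theta$ in $Y$. If $e$ is inessential, it cuts off a disk in $\Theta-\operatorname{int}G\subset P$, and pushing $\partial D^*$ across this disk reduces $|\partial D^*\cap b|$ as before, a contradiction.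

So $\partial D^*\cap b=\emptyset$, and $\partial D^*$ can be isotoped off $Q$ into $R$. It bounds no disk in $R$. If it were not parallel to $\partial R$, it would be nonseparating in the once-holed torus $R$, hence in $\Theta$, and it would not bound the disk $G$. Hence $\partial D^*$ is parallel to $\partial R=d$.

(b) The frontier of $N(A\cup\Delta^*)$ in $C$ is a disk, just as for $\Delta$. Its boundary $d^*$ cuts off the pair of pants $N(c_0\cup\beta\cup c_1)$ from $P$. The other side of $d^*$ is a once-holed torus, so $d^*$ is essential in $P$. By (a) we may assume after an isotopy that $d^*=d$. Then $\beta$ is an arc in $Q$ joining $c_0$ to $c_1$, so it is isotopic to $b$.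
\end{proof}

\subsection{Arbitrary pairs of disks}

The plan is as follows. Given disjoint essential disks $D\subset V$ and $E\subset W$, outermost subdisks cut off by $A$ and $A'$ yield a component $\beta$ of $\partial D\cap P$ and a component $\beta'$ of $\partial E\cap P$. Lemma \ref{lem:diskC} shows that $\beta$ is, up to isotopy, one of four objects in $Q$. About $\beta'$ we only know that it comes from some disk in $H$. But $\beta'$ is disjoint from $\beta$, and this suffices to isotope it off $b$. Then Lemma \ref{lem:obstruct} gives a contradiction.

\begin{proof}[Proof of Theorem \ref{thm:general}(1)]
By Proposition \ref{prop:second} both $V$ and $W$ contain essential disks. Suppose that $D\subset V$ and $E\subset W$ are essential disks with $\partial D\cap\partial E=\emptyset$.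

\emph{Step 0: normalization.} Choose such $D$ and $E$, with boundaries transverse to $c_0\cup c_1$, such that $|\partial D\cap(c_0\cup c_1)|+|\partial E\cap(c_0\cup c_1)|$ is minimal. Then \emph{no arc of $\partial D$ or $\partial E$ in $P$, $F_0$ or $F_1$ is $\partial$-parallel there.} Otherwise take such an arc whose parallelism disk is innermost. This disk contains no other arc, since that arc would be $\partial$-parallel with a smaller parallelism disk, and no closed component, since $\partial D$ and $\partial E$ bound no disks in $\Sigma$. So we can push the arc across it; the boundaries remain disjoint and the sum is reduced.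

By Section \ref{sec:second}, $A$ is incompressible in $C$ and in $M$, hence in $V=C\cup_AM$. Make $D$ transverse to $A$. The circles of $D\cap A$ are inessential in $A$. Starting with innermost circles of $A$, we remove them by replacing subdisks of $D$ by parallel copies of disks in $A$. Likewise we remove the circles of $E\cap A'$. This does not change $\partial D$ and $\partial E$.

\emph{Step 1: $\partial D\cap P$ has a component $\beta$ isotopic in $P$ to $d$, $b$, $b_0$ or $b_1$.}

Let $D\cap A=\emptyset$. If $D\subset M$, then $\partial D$ lies in some $F_i$. Since $F_i$ is $\pi_1$-injective in $M\cong F\times I$, the curve $\partial D$ bounds a disk in $F_i$, a contradiction. So $D\subset C$ and $\partial D\subset P$. The curve $\partial D$ bounds no disk in $P$, and it is not parallel to $c_i$, which is nontrivial in $\pi_1(C)$. So it is essential in $P$, and it is isotopic to $d$ by Lemma \ref{lem:diskC}(a).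

Let $D\cap A\ne\emptyset$. Let $\alpha$ be an outermost arc of $D\cap A$ in $D$. It cuts off a disk $D_1$ with $\partial D_1=\alpha\cup\beta$ and $D_1\cap A=\alpha$, and $\beta$ is a component of $\partial D\cap P$ or of $\partial D\cap F_i$.

\begin{itemize}
\item \emph{$D_1$ is not in $M$.} Otherwise $\beta\subset F_i$ for some $i$. Then both ends of $\alpha$ are on $c_i=\partial F_i$, and $\alpha$ cobounds a disk in $A$ with an arc $\gamma\subset c_i$. So $\beta\cup\gamma$ is null-homotopic in $M$, hence in $F_i$, and it bounds a disk in $F_i$. So $\beta$ is $\partial$-parallel in $F_i$, contrary to Step 0.
\item \emph{$D_1\subset C$ and $\alpha$ spans $A$.} Then $\beta$ is isotopic to $b$ by Lemma \ref{lem:diskC}(b).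
\item \emph{$D_1\subset C$ and $\alpha$ does not span $A$.} Then $\alpha$ cobounds a disk $\delta\subset A$ with an arc $\gamma\subset c_i$. Push the disk $D_1\cup\delta$ off $A$. We get a disk in $C$ whose boundary $d'\subset P$ is a push-off of $\beta\cup\gamma$; it is a boundary component of the pair of pants $N(c_i\cup\beta)\subset P$. If $d'$ bounded a disk in $P$, this disk would not contain $c_i$, so it would lie outside $N(c_i\cup\beta)$, and $\beta$ would be $\partial$-parallel, contrary to Step 0. Also $d'$ is not parallel to $c_0$ or $c_1$, since these are nontrivial in $\pi_1(C)$. So $d'$ is essential, and by Lemma \ref{lem:diskC}(a) we may assume after an isotopy that $d'=d$. The arc $\beta$ is disjoint from $d$ and meets $c_i$, so it lies in $Q$. It is essential there with both ends on $c_i$. So it is isotopic to $b_i$.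
\end{itemize}

\emph{Step 2: $\partial E\cap P$ has a component $\beta'$ of one of the following types.}
\begin{itemize}
\item[(W1)] An essential curve $e=\beta'$ bounding a disk in $H$.
\item[(W2)] An arc that together with a spanning arc of $A'$ bounds a disk in $H$.
\item[(W3)] An essential arc with both ends on one $c_k$ such that, for some arc $\gamma'\subset c_k$ with $\partial\gamma'=\partial\beta'$, the push-off $e\subset P$ of $\beta'\cup\gamma'$ that is a boundary component of $N(c_k\cup\beta')$ is essential in $P$ and bounds a disk in $H$.
\end{itemize}

The arguments of Step 1 that precede the appeals to Lemma \ref{lem:diskC} use only Step 0, that $F_i$ is $\pi_1$-injective in $M$, and that $c_0$ and $c_1$ are nontrivial in $\pi_1(C)$. They apply to $E,W,H,M',A'$ in place of $D,V,C,M,A$, because $F_i$ is $\pi_1$-injective in $M'$ and $c_0,c_1$ are nontrivial in $\pi_1(H)$. If $E\cap A'=\emptyset$, then $E$ is not in $M'$, so $E\subset H$, and $\partial E$ is as in (W1). Otherwise an outermost disk of $E$ does not lie in $M'$, so it lies in $H$. If its arc in $A'$ spans $A'$, we get (W2). If not, the disk obtained by pushing off $A'$ gives (W3): its boundary bounds no disk in $P$ because $\beta'$ is not $\partial$-parallel, and it is not parallel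 to $c_0$ or $c_1$.

The types (W1)--(W3) are invariant under isotopies of $P$. Applying one isotopy of $P$ to both $\beta$ and $\beta'$, we may assume
\[
\beta\in\{d,b,b_0,b_1\},\qquad \beta\cap\beta'=\emptyset .
\]

\emph{Step 3: $\beta'$ can be isotoped in $P$ to be disjoint from $b$.}

If $\beta=b$, there is nothing to do.

Let $\beta=d$. If $\beta'\subset R$, it is disjoint from $b$. If $\beta'\subset Q$, it is isotopic to $d$ (if it is closed) or to $b$, $b_0$ or $b_1$ (if it is an arc), and each of these can be isotoped off $b$.

Let $\beta=b_i$ and $j\ne i$. The arc $b_i$ cuts $P$ into a once-holed torus and an annulus $Z$, whose boundary components are $c_j$ and $b_i\cup\gamma_1$ for an arc $\gamma_1\subset c_i$. The arc $b$ is disjoint from $b_i$ and has an end on $c_j$, so $b\subset Z$. If $\beta'$ lies in the once-holed torus, it is disjoint from $b$. Let $\beta'\subset Z$. It is not closed, since a curve in $Z$ bounds a disk or is parallel to $c_j$. It does not have both ends on $c_j$, since such an arc of $Z$ is $\partial$-parallel. If it joins $c_j$ to $\gamma_1$, it is isotopic to $b$: slide the end on $c_j$ around $c_j$. If both ends are on $\gamma_1$, then $\beta'$ cuts off a disk from $Z$. The part of $\partial Z$ in this disk is not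 contained in $\gamma_1$, because $\beta'$ is essential in $P$; so it contains $b_i$, and $\beta'$ is parallel to $b_i$. In the last two cases $\beta'$ can be isotoped off $b$.

\emph{Conclusion.} Now $\beta'\cap b=\emptyset$. In case (W2) this contradicts Lemma \ref{lem:obstruct}(ii). In case (W1) we have $e\cap b=\emptyset$, contradicting Lemma \ref{lem:obstruct}(i). In case (W3) the curve $e$ runs in a small neighborhood of $c_k\cup\beta'$, once along $\beta'$ and once along $\gamma'\subset c_k$. The arc $b$ is disjoint from $\beta'$ and has exactly one end on $c_k$, so it meets this neighborhood in one short arc starting at $c_k$, and $|e\cap b|\le1$. Again this contradicts Lemma \ref{lem:obstruct}(i).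
\end{proof}

\section{No splitting of genus at most two}

The genus of a splitting of $E(K)$ is at least $1$, since $\partial_-V$ is a torus. A genus $1$ splitting has $V\cong T^2\times I$, so $E(K)$ is a solid torus and $K$ is trivial. To exclude genus $2$ for our satellites, we first show that a genus $2$ splitting would be strongly irreducible, and then that it could be positioned well with respect to $T$.

\subsection{Genus two splittings are strongly irreducible}

\begin{lemma}\label{lem:genus2}
Every genus $2$ Heegaard splitting $(V,W)$ of the exterior of a nontrivial knot $K$ is strongly irreducible.
\end{lemma}

\begin{proof}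
Both sides contain essential disks. Suppose $D\subset V$ and $E\subset W$ are essential disks with disjoint boundaries in the splitting surface $\Sigma$.

\emph{We may assume that $\partial D$ separates $\Sigma$.} Suppose it does not. Cut $\Sigma$ along $\partial D$ to get a two-holed torus. If $\partial E$ separates its two boundary curves, one of the two parts has genus $0$ and is an annulus, so $\partial E$ is parallel to $\partial D$. Then $D$, $E$ and the annulus between their boundaries form a sphere in $S^3$, and it is nonseparating, as some curve in $\Sigma$ crosses $\partial D$ exactly once. This is impossible. So there is an arc in $\Sigma-\partial E$ that joins the two sides of $\partial D$ and has interior disjoint from $\partial D$. Band two parallel copies of $D$ together along this arc. The boundary of the new disk is the boundary of a neighborhood of the union of $\partial D$ and the arc, and this neighborhood is a once-holed torus. So the new disk is disjoint from $E$, and its boundary cuts $\Sigma$ into two once-holed tori. Replace $D$ by it.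

Every element of $\pi_1(V)$ is represented by a loop in $\Sigma$, which crosses $\partial D$ algebraically zero times; so $D$ separates $V$. It cuts $V$ into compression bodies with outer boundary a torus, namely $V_0\cong T^2\times I$, containing $\partial E(K)$, and a solid torus $V_1$. Let $\Sigma_i=\Sigma\cap V_i$, a once-holed torus. There are three cases.

\emph{$\partial E$ is parallel to $\partial D$.} Then $E$ cuts $W$ into solid tori $W_0,W_1$, and after an isotopy $\partial E=\partial D$. The sphere $D\cup E$ cuts $E(K)$ into $V_0\cup_{\Sigma_0}W_0$ and $V_1\cup_{\Sigma_1}W_1$. By irreducibility the second piece is a ball. So $E(K)$ is obtained from the first piece by capping off its sphere with a ball, that is, $E(K)$ is $T^2\times I$ glued to a solid torus along a boundary torus. So $E(K)$ is a solid torus and $K$ is trivial.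

\emph{$\partial E\subset\Sigma_0$ is not parallel to $\partial D$.} Then $\partial E$ is essential in the torus $\partial_+V_0$, and $E$ together with a vertical annulus in $V_0\cong T^2\times I$ is a compressing disk for $\partial E(K)$. So $K$ is trivial.

\emph{$\partial E\subset\Sigma_1$ is not parallel to $\partial D$.} Then $V_1\cup N(E)$ is a solid torus with a $2$-handle attached along an essential curve. Its boundary is a sphere, and it does not contain $\partial E(K)$, so it is a ball by irreducibility. Hence $\partial E$ generates $\pi_1(V_1)$, and $V_1$ has a meridian disk $D_1$, with boundary in $\Sigma_1$, that meets $\partial E$ exactly once. The manifold $V$ cut along $D_1$ is $V_0$ with a ball attached along $D$, so it is $T^2\times I$. The $2$-handle $N(D_1)$ cancels the $1$-handle of $W$ with cocore $E$, so $W\cup N(D_1)$ is homeomorphic to $W$ cut along the nonseparating disk $E$, a solid torus. So $E(K)$ has a genus $1$ splitting and $K$ is trivial.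

Each case contradicts the nontriviality of $K$.
\end{proof}

\subsection{Strongly irreducible surfaces and essential tori}

The next lemma is proved with a sweepout by copies of the splitting surface. Near its two ends the torus meets the surface in boundaries of disks on one side or on the other, and strong irreducibility forces an intermediate level where there are no such disks.

\begin{lemma}[cf.\ Schultens \cite{Schultens}]\label{lem:sweep}
Let $\Lambda$ be the surface of a strongly irreducible splitting $(V,W)$ of $E(K)$, and let $T\subset\operatorname{int}E(K)$ be an essential torus. Then $T$ cannot be isotoped off $\Lambda$, and it can be isotoped so that $T\cap\Lambda\neq\emptyset$ consists of curves that are essential in both surfaces.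
\end{lemma}

\begin{proof}
\emph{$T$ cannot be isotoped off $\Lambda$.} If it could, it would lie in $V$ or $W$. The handlebody $W$ has free group and contains no incompressible torus. Suppose $T\subset V$. Choose disks that cut $V$ into $\partial_-V\times I$. Circles of intersection of $T$ with these disks are inessential in $T$, and since $V$ is irreducible they can be removed by isotopies of $T$, innermost circles of the disks first. Then $T$ is an incompressible torus in $\partial_-V\times I$, so it is parallel to $\partial_-V=\partial E(K)$, a contradiction.

\emph{A sweepout.} Let $n$ be the genus of $\Lambda$. Choose a spine of $V$ consisting of $\partial E(K)$ and $n-1$ arcs attached to it, and a spine of $W$ that is a wedge of $n$ circles. The meridians of all edges are nonseparating in the splitting surface. The complement of the two spines is swept out by copies $\Lambda_s$, $s\in(0,1)$, of $\Lambda$, which shrink to the spine of $V$ as $s\to0$ and to the spine of $W$ as $s\to1$. Let $V_s,W_s$ be the two sides of $\Lambda_s$. By general position $T$ is transverse to the edges, disjoint from $\partial E(K)$ and from the vertex of the spine of $W$, and $s|_T$ is a Morse function with distinct critical values. Give a regular value $s$ the label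 $\mathsf V$ (respectively $\mathsf W$) if some curve of $T\cap\Lambda_s$ is essential in $\Lambda_s$ and bounds a disk in $V_s$ (respectively $W_s$). Two curves of $T\cap\Lambda_s$ are disjoint, or they coincide and one can be replaced by a parallel copy; so by strong irreducibility no $s$ has both labels. If $T$ missed one of the spines, it could be isotoped off $\Lambda$. So $T$ meets edges of both spines. Hence for $s$ near $0$ the set $T\cap\Lambda_s$ consists of meridians of edges, and $s$ has label $\mathsf V$; for $s$ near $1$ it has label $\mathsf W$.

\emph{Some regular $s$ has no label.} Otherwise, as labels are constant between critical values, some critical value $s_0$ separates an interval labeled $\mathsf V$ from one labeled $\mathsf W$. At a center a curve that is inessential in $\Lambda_s$ appears or disappears, and the others move by an isotopy, so the label does not change. So $s_0$ is a saddle. Identify the nearby $\Lambda_s$ with $\Lambda$. The torus $T$ separates $S^3$; let $Z$ be the closure of one of its sides in $E(K)$. Then $T\cap\Lambda_s$ is the boundary of the subsurface $\Lambda_s\cap Z$ of $\Lambda_s$. Passing the saddle changes this subsurface, up to isotopy, by adding or removing a band. So after an isotopy one of the two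 subsurfaces, for $s_0-\varepsilon$ and $s_0+\varepsilon$, lies in the interior of the other, and their boundaries are disjoint. We get disjoint essential curves in $\Lambda$, one bounding a disk in $V$ and the other a disk in $W$. This contradicts strong irreducibility.

\emph{At an unlabeled level each curve is essential in both surfaces or in neither.} Fix an unlabeled regular $s$ and write $\Lambda,V,W$ for $\Lambda_s,V_s,W_s$. A curve of $T\cap\Lambda$ that is essential in $T$ is not null-homotopic in $E(K)$, so it is essential in $\Lambda$. Suppose some curve is essential in $\Lambda$ and inessential in $T$. Take one that is innermost in $T$ among such curves. It bounds a disk $B\subset T$, and all curves of $\operatorname{int}B\cap\Lambda$ are inessential in $\Lambda$. The component of $B$ cut along $\Lambda$ that contains $\partial B$ is a planar surface in $V$ or $W$, and its other boundary curves bound disks in $\Lambda$. So $\partial B$ is null-homotopic in $V$ or $W$. By Dehn's lemma it bounds a disk there, and $s$ has a label, a contradiction.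

\emph{Removing inessential curves.} If there are inessential curves, choose one that bounds a disk $G\subset\Lambda$ with $\operatorname{int}G\cap T=\emptyset$, and let $B\subset T$ be the disk bounded by $\partial G$. The sphere $B\cup G$ bounds a ball. The surface $T-B$ is not in this ball, since $T$ is $\pi_1$-injective. So $T$ can be isotoped across the ball, which replaces $B$ by a push-off of $G$ disjoint from $\Lambda$. This removes $\partial G$ and the curves in $B$, which are inessential in both surfaces, and leaves the other curves unchanged. After finitely many steps all curves are essential in both surfaces. By the first paragraph $T\cap\Lambda\neq\emptyset$.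
\end{proof}

\subsection{The Euler characteristic count}

The annuli that will appear in the count can be nested. The next lemma finds one across which one can push.

\begin{lemma}\label{lem:outermost}
Let $Z$ be a compact connected $3$-manifold with an incompressible boundary torus $T$, and let $\mathcal S\neq\emptyset$ be a finite family of disjoint proper annuli in $Z$ with boundary in $T$, each parallel in $Z$ to an annulus in $T$. Then some $S\in\mathcal S$ has a parallelism region that meets the union of the annuli of $\mathcal S$ only in $S$.
\end{lemma}

\begin{proof}
For $S\in\mathcal S$ let $\Pi_S\cong S\times I$ be a parallelism region. Its frontier in $Z$ is $S$, so every other annulus of $\mathcal S$ is contained in $\Pi_S$ or disjoint from it. Choose $S$ such that $\Pi_S$ contains the least number of annuli of $\mathcal S$. Suppose $\Pi_S$ contains an annulus $S'\ne S$ of $\mathcal S$. The set $Z_0=\overline{Z-\Pi_S}$ is connected and disjoint from $S'$, so it lies on one side of $S'$. If it lies in $\Pi_{S'}$, then the isomorphism $\pi_1(Z_0)\to\pi_1(Z)$ factors through $\pi_1(\Pi_{S'})\cong\mathbb Z$. But $\pi_1(Z)$ contains $\pi_1(T)\cong\mathbb Z^2$, a contradiction. So $\Pi_{S'}$ is disjoint from $Z_0$. It lies in $\Pi_S$ and does not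 contain $S\subset Z_0$, so it contains fewer annuli of $\mathcal S$, contrary to the choice of $S$.
\end{proof}

\begin{proposition}\label{prop:nogenus2}
If $J$ is the figure-eight knot, then $E(K)$ has no Heegaard splitting of genus $\le2$.
\end{proposition}

\begin{proof}
By Lemma \ref{lem:torus}, $K$ is nontrivial and $T$ is essential. So there is no splitting of genus $1$. Let $\Lambda$ be the surface of a splitting $(V,W)$ of genus $2$. It is strongly irreducible by Lemma \ref{lem:genus2}. By Lemma \ref{lem:sweep} we may choose a position of $T$ for which all curves of $T\cap\Lambda$ are essential in both surfaces and $|T\cap\Lambda|$ is minimal among such positions. This number is not $0$. The curves are parallel on $T$, and the annuli between them lie alternately in $V$ and $W$. So $|T\cap\Lambda|$ is even.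

The surfaces $\Lambda\cap X$ and $\Lambda\cap E(J)$ have no closed components, since $\Lambda$ is connected and meets $T$. They have no disk components, since the curves are essential in $\Lambda$. So all components have $\chi\le0$. Both surfaces are orientable with an even number of boundary curves, so both Euler characteristics are even. They add up to $\chi(\Lambda)=-2$. So for $Z=X$ or $Z=E(J)$ we have $\chi(\Lambda\cap Z)=0$, and $\Lambda\cap Z$ consists of annuli. They are incompressible in $Z$, because their boundary curves are essential in $T$. As $Z$ is hyperbolic, each of them is parallel in $Z$ to an annulus in $\partial Z$, which lies in $T$ since its boundary does. This is where hyperbolicity of \emph{both} pieces is used: we do not know which of them is $Z$.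

By Lemma \ref{lem:outermost} there is an annulus $S$ of $\Lambda\cap Z$ with a parallelism region that meets $\Lambda$ only in $S$. Isotoping $T$ across this region removes the two curves $\partial S$ from $T\cap\Lambda$ and leaves the other curves unchanged. If curves remain, this contradicts minimality. If none remain, $T$ has been isotoped off $\Lambda$, contradicting Lemma \ref{lem:sweep}.
\end{proof}

\section{Proofs of the theorems}

\begin{proof}[Proof of Theorem \ref{thm:main}]
The figure-eight knot is two-bridge, fibered of genus $1$, and hyperbolic. By Proposition \ref{prop:nogenus2} the Heegaard genus of $E(K)$ is at least $3$. Proposition \ref{prop:weak} gives a weakly reducible splitting of genus $3$. Theorem \ref{thm:general}(1) with $g=1$, proved in Section \ref{sec:si}, gives a strongly irreducible splitting of genus $3$. So the minimal genus is $3$, both splittings are of minimal genus, and $t(K)=2$.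

It remains to find infinitely many different knots $K$. For $w\ge2$ take $\hat K\cup U=S(\alpha,5)$ with $\alpha=10w-8$. Then $\alpha\ge12$ is even, $\gcd(\alpha,5)=1$ and $5\not\equiv\pm1\pmod\alpha$, so the link is hyperbolic. Its linking number satisfies
\[
|\mathrm{lk}(\hat K,U)|=\Bigl|\sum_{v=1}^{\alpha/2}(-1)^{\lfloor(2v-1)5/\alpha\rfloor}\Bigr|,
\]
see Burde--Zieschang \cite{BZ}. The odd numbers $j=2v-1<\alpha$ with $\lfloor5j/\alpha\rfloor=k$ are those in $[k\alpha/5,(k+1)\alpha/5)$, where $\alpha/5=2w-1.6$. They are as follows.

\begin{center}
\begin{tabular}{c|ccccc}
$k$ & $0$ & $1$ & $2$ & $3$ & $4$\\ \hline
from & $1$ & $2w-1$ & $4w-3$ & $6w-3$ & $8w-5$\\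
to & $2w-3$ & $4w-5$ & $6w-5$ & $8w-7$ & $10w-9$\\
number & $w-1$ & $w-1$ & $w$ & $w-1$ & $w-1$
\end{tabular}
\end{center}

\noindent
So $|\mathrm{lk}(\hat K,U)|=(w-1)-(w-1)+w-(w-1)+(w-1)=w$. This is the winding number of $\hat K$ in the solid torus $E(U)$. The knot $\hat K$ is trivial, so Seifert's formula for the Alexander polynomial of a satellite gives
\[
\Delta_K(t)=\Delta_{\hat K}(t)\,\Delta_J(t^w)=\Delta_J(t^w),
\]
which has degree $2w$. So these knots are pairwise distinct.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:general}(2)]
If $t(K)=0$, the minimal genus is $1$. A genus $1$ splitting has $V\cong T^2\times I$, which contains no essential disk, so it is neither weakly reducible nor strongly irreducible. If $t(K)=1$, then the minimal genus is $2$. The knot $K$ is nontrivial, since the exterior of the trivial knot has a splitting of genus $1$. By Lemma \ref{lem:genus2} every minimal genus splitting is strongly irreducible, so none is weakly reducible. By Theorem \ref{thm:main} both kinds occur for $t(K)=2$.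
\end{proof}

\section{Trefoil companions}\label{sec:trefoil}

If $J$ is a trefoil, Proposition \ref{prop:weak} and Theorem \ref{thm:general}(1) apply and give splittings of both kinds of genus $3$. The proof of Proposition \ref{prop:nogenus2} does not apply: it uses that $E(J)$ is anannular, and the exterior of a torus knot is not. The following remark, which is not used above, replaces that proposition by two cited theorems.

\begin{remark}
\emph{Theorem \ref{thm:main} also holds when $J$ is a trefoil, for every hyperbolic two-bridge link $\hat K\cup U$, given the following two theorems.}

Morimoto--Sakuma \cite{MS}: \emph{If $t(K)=1$ and $E(K)$ contains an essential torus, then $K=f(K_1)$, where $K_1\cup K_2$ is a two-bridge link $S(\alpha,\beta)$ with $\alpha\ge4$, $K_0$ is a nontrivial torus knot, and $f\colon E(K_2)\to N(K_0)$ is a homeomorphism that takes the meridian of $K_2$ to a regular fiber $h$ of the Seifert fibration of $E(K_0)$.}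

Wu \cite{Wu}: \emph{Let $T_0,T_1$ be different boundary tori of a compact orientable irreducible $3$-manifold $M$, with $T_1$ incompressible in $M$ and no incompressible annulus in $M$ joining $T_0$ to $T_1$. If $T_1$ compresses in the fillings $M(r_1)$ and $M(r_2)$ of $M$ along $T_0$, then the geometric intersection number $\Delta(r_1,r_2)$ of the two slopes is at most $1$.}

We must exclude $t(K)\le1$, and $t(K)\ne0$ since $K$ is nontrivial. Suppose $t(K)=1$, and let $K_0,K_1,K_2,f$ be as in the first theorem. The torus $\partial N(K_0)$ is essential in $E(K)$. Indeed, $K_0$ is nontrivial, and a two-bridge link with $\alpha\ge4$ is non-split and not the Hopf link, so its exterior is $\partial$-irreducible and is not $T^2\times I$.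

We claim that every essential torus $T'$ in $E(K)$ is isotopic to $T$. Isotope $T'$ so that it meets $T$ in curves essential in both tori and in as few curves as possible. If $T'\cap T\ne\emptyset$, then $T'\cap X$ consists of incompressible annuli with boundary in $T$. As $X$ is anannular, each is parallel in $X$ to an annulus in $T$. By Lemma \ref{lem:outermost} one of them can be pushed across $T$, contradicting minimality. So $T'$ is disjoint from $T$ and lies in $X$ or $E(J)$. Both are atoroidal, so $T'$ is parallel to $T$, as it is not parallel to $\partial E(K)$.

Hence we may assume $\partial N(K_0)=T$ and $E(K_0)=E(J)$. The regular fiber $h$ of the trefoil exterior has slope $\lambda_J\pm6\mu_J$, so $\Delta(h,\lambda_J)=6$. Moreover $X$ is the image under $f$ of the exterior of $K_1\cup K_2$. Filling $X$ along $\lambda_J=m_U\subset T$ gives the solid torus $E(\hat K)$, and filling $X$ along $h$ gives the solid torus $E(K_1)$. In both, the torus $\partial E(K)$ compresses. Since $X$ is hyperbolic, this contradicts Wu's theorem with $M=X$, $T_0=T$ and $T_1=\partial E(K)$. So the minimal genus is $3$. The infinitely many patterns $S(10w-8,5)$ give different knots as in the proof of Theorem \ref{thm:main}, since the Alexander polynomial of the trefoil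 also has degree $2$.

The genus one fibered knots are the trefoils and the figure-eight knot. So, given the two cited theorems, Theorem \ref{thm:main} holds for every fibered knot $J$ of genus one.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BZ} Burde and Zieschang, \emph{Knots}.

\bibitem{Menasco} Menasco, Topology \textbf{23} (1984).

\bibitem{Moriah} Yoav Moriah, \emph{Heegaard splittings of knot exteriors}, arXiv:math/0608137 (2006).

\bibitem{MS} Morimoto and Sakuma, Math. Ann. \textbf{289} (1991).

\bibitem{Schultens} Schultens, Comment. Math. Helv. \textbf{75} (2000).

\bibitem{Wu} Wu, Topology \textbf{31} (1992), 271--279.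

\end{thebibliography}

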